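\title{The diameter of long-range diffusion-limited aggregation on $\mathbb{Z}$ in the transient regime}

\begin{abstract}
We study diffusion-limited aggregation on $\mathbb{Z}$ driven by a symmetric random walk whose steps have size $k$ with probability $(c+o(1))k^{-1-\alpha}$, where $0<\alpha<1$. We prove that the diameter $D_n$ of the $n$-particle aggregate satisfies $D_n=n^{\beta+o(1)}$ almost surely, with $\beta=\max(2,1/\alpha)$. This confirms a conjecture of Amir, Angel and Kozma for $\frac13<\alpha<1$. Quantitatively, $D_n$ lies between $n^{\beta}$ divided by a power of $\log n$ and $n^{\beta}e^{C\sqrt{\log n}}$. The main step is a lower bound on the capacity of the aggregate, obtained in continuous time by a multi-scale induction that is uniform in the initial configuration.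
\end{abstract}

\section{Introduction}

\subsection{The model and the result}

Let $R=(R_t)_{t=0,1,2,\dots}$ be a random walk on $\mathbb{Z}$ whose step distribution $p(k)=\mathbb{P}(R_1-R_0=k)$ is symmetric and satisfies, for some constants $c>0$ and $\alpha>0$,
\begin{equation}\label{eq:tail}
\mathbb{P}(|R_1-R_0|=k)=(c+o(1))\,k^{-1-\alpha}\qquad(k\to\infty).
\end{equation}
Equivalently, $p(k)=(\frac c2+o(1))|k|^{-1-\alpha}$. Nothing else is assumed about the walk. We write $\mathbb{P}_w$ for the law of $R$ started at $w$, and $p(x,y)=p(y-x)$.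

\emph{Diffusion-limited aggregation} (DLA) driven by $R$ is a Markov chain $A_1\subset A_2\subset\cdots$ of finite subsets of $\mathbb{Z}$ with $A_1=\{0\}$ and $|A_n|=n$. Given $A_n=A$, a new particle walks from infinity until it first hits $A$, and it is frozen at the last site it visited before the hit. Precisely, let $\sigma_A=\inf\{t\ge0:R_t\in A\}$. For $w\notin A$ consider the law of the site $R_{\sigma_A-1}\notin A$ under $\mathbb{P}_w(\,\cdot\mid\sigma_A<\infty)$; the new site is drawn from the limit of these laws as $|w|\to\infty$. The conditioning matters when the walk is transient, which is the case for $\alpha<1$ (Lemma~\ref{lem:green}); the existence of the limit for $\alpha<1$ is Proposition~\ref{prop:attach}. Since the walk makes long jumps, the aggregate need not be an interval, and its diameter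
\[
D_n=\max A_n-\min A_n
\]
measures how sparse it is.

The following is known. Almost surely $D_n=n^{1/\alpha+o(1)}$ for $0<\alpha<\frac13$ and $D_n=n^{2+o(1)}$ for $1<\alpha<2$, while for $\frac13<\alpha<1$,
\[
n^{\beta+o(1)}\le D_n\le n^{\beta'+o(1)},\qquad \beta=\max\bigl(2,\alpha^{-1}\bigr),\qquad \beta'=\frac{2}{\alpha(2-\alpha)} .
\]
These two exponents differ: $\beta'>2$ because $\alpha(2-\alpha)<1$, and $\beta'>1/\alpha$ because $2-\alpha<2$. The conjecture posed by Amir, Angel and Kozma~\cite{AAK} is that the lower bound gives the correct behavior: \emph{for $\frac13<\alpha<1$, almost surely $D_n=n^{\max(2,1/\alpha)+o(1)}$.} We prove it. The proof works for all $0<\alpha<1$, includes the lower bound, and uses none of the results just quoted.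

From now on $0<\alpha<1$. For a finite set $A$, the \emph{escape probability} from $y\in A$ and the \emph{capacity} of $A$ are
\[
e_A(y)=\mathbb{P}_y(R_t\notin A\text{ for all }t\ge1),\qquad \operatorname{Cap}(A)=\sum_{y\in A}e_A(y).
\]
Throughout,
\[
\beta=\max(2,1/\alpha),\qquad \gamma=\min(1,2-2\alpha),
\]
and the two exponents are linked by
\begin{equation}\label{eq:betagamma}
(2-\gamma)/\alpha=\beta ;
\end{equation}
both sides equal $1/\alpha$ if $\alpha\le\frac12$ and equal $2$ if $\alpha>\frac12$.

\begin{theorem}\label{thm:main}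
Let $0<\alpha<1$. There are constants $C,c_1>0$, depending only on the step distribution, such that almost surely, for all large $n$,
\begin{enumerate}
\item[(1)] $n^{\gamma}e^{-C\sqrt{\log n}}\le\operatorname{Cap}(A_n)\le n^{\gamma}e^{C\sqrt{\log n}}$;
\item[(2)] $c_1\max\Bigl(\dfrac{n^2}{\log n},\Bigl(\dfrac{n}{\log n}\Bigr)^{1/\alpha}\Bigr)\le D_n\le n^{\beta}e^{C\sqrt{\log n}}$.
\end{enumerate}
In particular $D_n=n^{\max(2,1/\alpha)+o(1)}$ almost surely. Moreover,
\begin{enumerate}
\item[(3)] almost surely $\displaystyle\limsup_{n\to\infty}\frac{D_n}{n^2\log n}>0$ and $\displaystyle\limsup_{n\to\infty}\frac{D_n}{(n\log n)^{1/\alpha}}>0$.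
\end{enumerate}
\end{theorem}

By part (3), the upper bound in part (2) cannot be replaced by $O(n^{\beta})$.

\subsection{Where the exponent comes from}\label{sec:heur}

Let $u_A(z)=\mathbb{P}_z(\sigma_A=\infty)$ be the probability that the walk from $z$ never visits $A$, and let $p(z,A)=\sum_{y\in A}p(z,y)$. Reversing the path of the incoming particle turns the definition of DLA into an explicit formula (Proposition~\ref{prop:attach}):
\begin{equation}\label{eq:attach}
\mathbb{P}\bigl(A_{n+1}=A\cup\{z\}\mid A_n=A\bigr)=\frac{p(z,A)\,u_A(z)}{\operatorname{Cap}(A)},\qquad z\notin A .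
\end{equation}
One may read it as follows: every particle $y\in A$ proposes the site $z$ with weight $p(y,z)$, the proposal is accepted with probability $u_A(z)$, and $\operatorname{Cap}(A)$ is the total accepted weight.

Far from $A$ the factor $u_A$ is close to $1$. So the new particle lands at distance at least $m$ from $A_n$ with probability about $nm^{-\alpha}/\operatorname{Cap}(A_n)$, and among $n$ consecutive steps the longest such jump has a length $m$ determined by $n\cdot nm^{-\alpha}/\operatorname{Cap}(A_n)\approx1$. As $\alpha<1$, the sum of the jumps is comparable to the longest one. This suggests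
\begin{equation}\label{eq:heur}
D_n^{\alpha}\approx \frac{n^2}{\operatorname{Cap}(A_n)} .
\end{equation}
An upper bound on the capacity therefore gives a lower bound on the diameter, and conversely. Two upper bounds hold for every set: the capacity is at most the number of points, and at most a constant times the diameter to the power $1-\alpha$ (Lemma~\ref{lem:basic}). Inserted in \eqref{eq:heur}, the first gives $D_n\gtrsim n^{1/\alpha}$ and the second gives $D_n^{\alpha}\gtrsim n^2D_n^{\alpha-1}$, that is, $D_n\gtrsim n^2$. This is the exponent $\beta$. It is the true exponent exactly when the capacity is essentially as large as these two constraints allow, namely $\min(n,(n^2)^{1-\alpha})=n^{\gamma}$.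

The whole difficulty is thus the lower bound $\operatorname{Cap}(A_n)\ge n^{\gamma-o(1)}$. It fails for general sets: an interval with $n$ points has capacity of order $n^{1-\alpha}$, and $1-\alpha<\gamma$. It holds for evenly spread sets of diameter $n^{\beta}$ (Example~\ref{ex:cap}). One has to show that the dynamics spreads the particles well enough on all scales.

We do this in continuous time, letting the site $z$ be added at rate $p(z,A)u_A(z)$. Without the normalization in \eqref{eq:attach}, growth near a site is slowed down by remote particles only through the factor $u_A$. An induction on scales then shows that each time the clock is multiplied by $4$, many well-separated seeds appear and each of them grows the capacity guaranteed at the previous scale, so that the guaranteed capacity is multiplied by a large factor. The scheme runs until the exponent $\gamma$ is reached.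

Section~\ref{sec:pot} recalls the potential theory and proves \eqref{eq:attach}. Section~\ref{sec:red} makes \eqref{eq:heur} rigorous and reduces Theorem~\ref{thm:main} to the capacity lower bound. Section~\ref{sec:cont} sets up continuous time and works out the first scale by hand. Section~\ref{sec:ind} contains the induction and Section~\ref{sec:par} the choice of parameters. The asymptotics of the Green function are proved in Section~\ref{sec:green}. The letter $C$ denotes a constant depending only on the step distribution; its value may change from line to line, while constants with a subscript are fixed.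

\section{Potential theory and the attachment law}\label{sec:pot}

Let $p_t(x)=\mathbb{P}_0(R_t=x)$. The \emph{Green function} $G(x,y)=G(x-y)$, with $G(x)=\sum_{t\ge0}p_t(x)$, is the expected number of visits to $y$ of the walk started at $x$. It is symmetric because $p$ is.

\begin{lemma}\label{lem:green}
We have $0<G(x)<\infty$ for all $x$, and $G(x)=(g+o(1))|x|^{\alpha-1}$ as $|x|\to\infty$ for some $g\in(0,\infty)$.
\end{lemma}

The proof is in Section~\ref{sec:green}. In particular the walk visits every finite set finitely often. By Lemma~\ref{lem:green} and \eqref{eq:tail} we can fix $\kappa\ge1$ such that, for all $x,k\in\mathbb{Z}$ and all real $r\ge1$,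
\begin{gather}
\kappa^{-1}(1\vee|x|)^{\alpha-1}\le G(x)\le\kappa(1\vee|x|)^{\alpha-1},\label{eq:kG}\\
\sum_{|l|\ge r}p(l)\le\kappa r^{-\alpha},\label{eq:kup}\\
p(k)\ge\kappa^{-1}|k|^{-1-\alpha}\quad\text{if }|k|\ge\kappa .\label{eq:klow}
\end{gather}
The exact asymptotics of $G$ are needed only for the existence of the limit ``from infinity''. Everything after Proposition~\ref{prop:attach} uses only the symmetry of $p$ and \eqref{eq:kG}--\eqref{eq:klow}.

Put $B(x,r)=\{z\in\mathbb{Z}:|z-x|\le r\}$ and $C_1=3\kappa/\alpha$. For $r\ge1$, $y\in\mathbb{Z}$ and every set $S$ with $|S|\le2\lfloor r\rfloor+1$,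
\begin{equation}\label{eq:sumG}
\sum_{z\in S}G(z,y)\le\kappa\sum_{|k|\le r}(1\vee|k|)^{\alpha-1}\le\kappa\Bigl(1+\frac{2r^{\alpha}}{\alpha}\Bigr)\le C_1r^{\alpha},
\end{equation}
since the upper bound in \eqref{eq:kG} is nonincreasing in $|x|$, so that its sum over $S-y$ is largest when $S=B(y,r)$.

For finite $A$ let $h_A(x)=\mathbb{P}_x(\sigma_A<\infty)=1-u_A(x)$ be the hitting probability; it equals $1$ on $A$. We set $h_{\emptyset}=0$ and $\operatorname{Cap}(\emptyset)=0$. Conditioning on the first step gives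
\begin{equation}\label{eq:firststep}
e_A(y)=\sum_{z}p(y,z)u_A(z)\quad(y\in A),\qquad\text{hence}\qquad\sum_{z\notin A}p(z,A)u_A(z)=\operatorname{Cap}(A).
\end{equation}
For a measure $\mu$ with finite support write $G\mu(x)=\sum_yG(x,y)\mu(y)$. We regard $e_A$ as a measure on $A$, of total mass $\operatorname{Cap}(A)$.

\begin{lemma}\label{lem:basic}
Let $A,A',O$ be finite sets.
\begin{enumerate}
\item[(a)] $h_A=Ge_A$. In particular $q_0:=\operatorname{Cap}(\{x\})=1/G(0)\in[\kappa^{-1},1]$, and $\operatorname{Cap}(A)>0$ if $A\ne\emptyset$.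
\item[(b)] If $\mu\ge0$ is supported on $A$ and $G\mu\le\ell$ on $A$, then $\operatorname{Cap}(A)\ge\mu(A)/\ell$.
\item[(c)] If $A'\subset A$, then $h_{A'}\le h_A$, $\operatorname{Cap}(A')\le\operatorname{Cap}(A)$, and $e_A\le e_{A'}$ on $A'$. Always $h_{A\cup A'}\le h_A+h_{A'}$.
\item[(d)] If all points of $O$ are at distance at least $r\ge1$ from $x$, then $h_O(x)\le\kappa r^{\alpha-1}\operatorname{Cap}(O)$.
\item[(e)] If $A\neq\emptyset$ has diameter $D$, then $\operatorname{Cap}(A)\le\min\bigl(|A|,\kappa(D\vee1)^{1-\alpha}\bigr)$.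
\end{enumerate}
\end{lemma}

\begin{proof}
(a) On $\{\sigma_A<\infty\}$ there is a last visit to $A$. It takes place at time $t$ and site $y$ with probability $p_t(y-x)e_A(y)$, by the Markov property at time $t$. Sum over $t$ and $y$. For $A=\{x\}$ the formula at $x$ reads $1=G(0)q_0$, and $1\le G(0)\le\kappa$. If $A\ne\emptyset$ then $Ge_A=1$ on $A$, so $e_A\not\equiv0$.

(b) Since $Ge_A=1$ on $A$ and $G$ is symmetric, $\mu(A)=\sum_y\mu(y)\,Ge_A(y)=\sum_ze_A(z)\,G\mu(z)\le\ell\operatorname{Cap}(A)$.

(c) The statements on $h$ and $e$ are inclusions of events. For the capacity apply (b) with $\mu=e_{A'}$, for which $G\mu=h_{A'}\le1$.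

(d) Use (a) and $G(x,y)\le\kappa r^{\alpha-1}$ for $y\in O$.

(e) The bound $|A|$ holds because $e_A\le1$. Let $I\supset A$ be the interval with $D+1$ points. By (a) and \eqref{eq:kG},
\[
D+1=\sum_{x\in I}h_I(x)=\sum_{y\in I}e_I(y)\sum_{x\in I}G(x,y)\ge\operatorname{Cap}(I)\,(D+1)\,\kappa^{-1}(D\vee1)^{\alpha-1},
\]
and $\operatorname{Cap}(A)\le\operatorname{Cap}(I)$ by (c).
\end{proof}

\begin{example}\label{ex:cap}
Let $\mu$ be counting measure on a set $A$ with $n$ points. By \eqref{eq:sumG} with $r=n$, $G\mu\le C_1n^{\alpha}$, so $\operatorname{Cap}(A)\ge n^{1-\alpha}/C_1$ for \emph{every} $n$-point set; by Lemma~\ref{lem:basic}(e) an interval attains this up to a constant. For the progression $A=\{d,2d,\dots,nd\}$ we have $G\mu\le\kappa+2\kappa d^{\alpha-1}n^{\alpha}/\alpha$ on $A$, so $\operatorname{Cap}(A)\ge\frac{\alpha}{4\kappa}\min\bigl(n,(dn)^{1-\alpha}\bigr)$, which matches the upper bound in Lemma~\ref{lem:basic}(e). Theorem~\ref{thm:main} says that the aggregate has the capacity of a progression with the same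 size and diameter, up to a factor $e^{O(\sqrt{\log n})}$.
\end{example}

\begin{proposition}\label{prop:attach}
For every finite $A\neq\emptyset$, the law of $R_{\sigma_A-1}$ under $\mathbb{P}_w(\,\cdot\mid\sigma_A<\infty)$ converges as $|w|\to\infty$, and the limit is given by the right side of \eqref{eq:attach}.
\end{proposition}

\begin{proof}
For $w,z\notin A$ let $G_A(w,z)$ be the expected number of visits to $z$ before time $\sigma_A$ of the walk from $w$. Summing over the value of $\sigma_A$,
\[
\mathbb{P}_w(\sigma_A<\infty,\ R_{\sigma_A-1}=z)=G_A(w,z)\,p(z,A).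
\]
Reversing paths that avoid $A$ gives $G_A(w,z)=G_A(z,w)$, and the strong Markov property at $\sigma_A$ gives
\[
G_A(z,w)=G(z,w)-\sum_{y\in A}\mathbb{P}_z(\sigma_A<\infty,\ R_{\sigma_A}=y)\,G(y,w).
\]
By Lemma~\ref{lem:green}, $G(y,w)/G(0,w)\to1$ as $|w|\to\infty$ for each fixed $y$. Hence $G_A(w,z)/G(0,w)\to1-h_A(z)=u_A(z)$, and $h_A(w)/G(0,w)\to\operatorname{Cap}(A)$ by Lemma~\ref{lem:basic}(a). Dividing, the conditional probability of $\{R_{\sigma_A-1}=z\}$ converges to $p(z,A)u_A(z)/\operatorname{Cap}(A)$ for each $z$. The limits sum to $1$ by \eqref{eq:firststep}, so no mass escapes to infinity.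
\end{proof}

For instance, $u_{\{0\}}(z)=1-G(z)/G(0)$, so the second particle lands at $z\neq0$ with probability $p(z)(G(0)-G(z))\sim G(0)p(z)$. Already $D_2$ has a tail of order $m^{-\alpha}$ and infinite mean.

\section{From capacity to diameter}\label{sec:red}

The main estimate of the paper is the following; it is proved in Sections~\ref{sec:cont}--\ref{sec:par}.

\begin{proposition}\label{prop:caplow}
There is a constant $C_*$ such that almost surely $\operatorname{Cap}(A_n)\ge n^{\gamma}e^{-C_*\sqrt{\log n}}$ for all large $n$.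
\end{proposition}

In this section we deduce Theorem~\ref{thm:main} from it. The lower bounds on $D_n$ do not need Proposition~\ref{prop:caplow}; they rest on the probability of one long jump.

\begin{lemma}\label{lem:long}
Let $K_0=(2\kappa^2)^{1/(1-\alpha)}$. There is $c_2>0$ such that for every real $m\ge K_0$ and every $k\ge1$, on the event $\{D_k<m/K_0\}$,
\[
\mathbb{P}(D_{k+1}\ge m\mid A_k)\ge c_2\max\bigl(m^{-\alpha},k/m\bigr).
\]
\end{lemma}

\begin{proof}
Note that $K_0\ge\kappa\ge1$ and $D_k\vee1\le m/K_0$. If $z$ is at distance at least $m$ from $A_k$, then Lemma~\ref{lem:basic}(d),(e) give $h_{A_k}(z)\le\kappa m^{\alpha-1}\cdot\kappa(m/K_0)^{1-\alpha}=\frac12$, so $u_{A_k}(z)\ge\frac12$. Adding a site $z\ge\max A_k+m$ produces $D_{k+1}\ge m$, and for $y\in A_k$ and $l\ge2m$ the site $z=y+l$ is of this kind because $D_k\le m$. By \eqref{eq:attach} and \eqref{eq:klow},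
\[
\mathbb{P}(D_{k+1}\ge m\mid A_k)\ge\frac{1}{2\operatorname{Cap}(A_k)}\sum_{y\in A_k}\sum_{l\ge2m}p(l)\ge\frac{k}{2\operatorname{Cap}(A_k)}\cdot\frac{(3m)^{-\alpha}}{\kappa\alpha},
\]
where we used $\sum_{l\ge2m}l^{-1-\alpha}\ge\int_{2m+1}^{\infty}v^{-1-\alpha}\,dv\ge(3m)^{-\alpha}/\alpha$. Finally $\operatorname{Cap}(A_k)\le\min(k,\kappa m^{1-\alpha})$ by Lemma~\ref{lem:basic}(e).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, assuming Proposition~\ref{prop:caplow}]
\emph{Lower bound in (2).} Fix $m\ge K_0$ and let $H_k=\{D_k<m/K_0\}$. Then $H_{k+1}\subset H_k\cap\{D_{k+1}<m\}$, so Lemma~\ref{lem:long} gives $\mathbb{P}(H_{k+1})\le\mathbb{P}(H_k)\exp(-c_2\max(m^{-\alpha},k/m))$. Multiplying over $1\le k<n$, for $n\ge2$,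
\[
\mathbb{P}(D_n<m/K_0)\le\exp\Bigl(-c_2\max\Bigl(\frac{n-1}{m^{\alpha}},\frac{n(n-1)}{2m}\Bigr)\Bigr)\le\exp\Bigl(-\frac{c_2}{4}\max\Bigl(\frac{n}{m^{\alpha}},\frac{n^2}{m}\Bigr)\Bigr).
\]
Let $c_3=c_2/8$. For $m=c_3n^2/\log n$ we have $n^2/m=(\log n)/c_3$, and for $m=(c_3n/\log n)^{1/\alpha}$ we have $n/m^{\alpha}=(\log n)/c_3$. In both cases $m\ge K_0$ for large $n$ and the bound is at most $n^{-2}$. The Borel--Cantelli lemma gives the lower bound with $c_1=\min(c_3,c_3^{1/\alpha})/K_0$.

\emph{Part (3).} We use the conditional Borel--Cantelli lemma: if $(\mathcal{F}_n)$ is a filtration, $H_n\in\mathcal{F}_{n+1}$ and $\sum_n\mathbb{P}(H_n\mid\mathcal{F}_n)=\infty$ almost surely, then almost surely infinitely many $H_n$ occur. Let $m_n=n^2\log n$ or $m_n=(n\log n)^{1/\alpha}$; in the first case $n/m_n=1/(n\log n)$ and in the second $m_n^{-\alpha}=1/(n\log n)$. Let $H_n=\{D_{n+1}\ge m_n/K_0\}$. For large $n$ we have $\mathbb{P}(H_n\mid A_1,\dots,A_n)\ge c_2/(n\log n)$: if $D_n<m_n/K_0$ this is Lemma~\ref{lem:long}, and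 otherwise the left side is $1$. The series $\sum1/(n\log n)$ diverges, so $H_n$ occurs infinitely often, and $m_{n+1}/m_n\to1$ gives $\limsup D_n/m_n\ge1/K_0$.

\emph{Upper bound in (2).} The increment $I_k=D_{k+1}-D_k$ is at most the distance of the new particle from $A_k$. By \eqref{eq:attach}, $u\le1$ and \eqref{eq:kup}, for integers $l\ge1$,
\[
\mathbb{P}(I_k\ge l\mid A_k)\le\frac{1}{\operatorname{Cap}(A_k)}\sum_{y\in A_k}\sum_{|z-y|\ge l}p(y,z)\le\frac{\kappa k\,l^{-\alpha}}{\operatorname{Cap}(A_k)} .
\]
The capacity bound holds only from a random time on, so we introduce the indicator $\chi_k$ of the event $\{\operatorname{Cap}(A_k)\ge k^{\gamma}e^{-C_*\sqrt{\log k}}\}$, which is determined by $A_k$. With $Y_n=n^{2-\gamma}e^{C_*\sqrt{\log n}}$,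
\[
\sum_{k\le n}\mathbb{P}(\chi_kI_k\ge l)\le\kappa l^{-\alpha}\sum_{k\le n}k^{1-\gamma}e^{C_*\sqrt{\log k}}\le\kappa Y_nl^{-\alpha}.
\]
Let $m\ge1$ be an integer. Since $\alpha<1$, we have $\sum_{l=1}^ml^{-\alpha}\le m^{1-\alpha}/(1-\alpha)$, and so
\[
\mathbb{E}\sum_{k\le n}\chi_k(I_k\wedge m)=\sum_{l=1}^m\sum_{k\le n}\mathbb{P}(\chi_kI_k\ge l)\le\frac{\kappa}{1-\alpha}Y_nm^{1-\alpha}.
\]
If $\sum_{k\le n}\chi_kI_k>m$, then either some $\chi_kI_k$ exceeds $m$ or the truncated sum exceeds $m$. By the two displays and Markov's inequality, both events have probability at most $CY_nm^{-\alpha}$. Take $m=m(n)=\lceil n^{\beta}e^{C'\sqrt{\log n}}\rceil$ with $\alpha C'=C_*+1$. By \eqref{eq:betagamma}, $Y_nm^{-\alpha}\le e^{-\sqrt{\log n}}$, which is summable along $n=2^i$. Thus almost surely $\sum_{k\le2^i}\chi_kI_k\le m(2^i)$ for all large $i$. By Proposition~\ref{prop:caplow} there is a random $k_0$ with $\chi_k=1$ for $k\ge k_0$, so $D_{2^i}\le D_{k_0}+m(2^i)$ for large $i$. For $2^{i-1}<n\le2^i$, monotonicity gives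
\[
D_n\le D_{k_0}+1+(2n)^{\beta}e^{C'\sqrt{\log 2n}}\le n^{\beta}e^{(C'+1)\sqrt{\log n}}
\]
once $n$ is large.

\emph{Part (1).} The lower bound is Proposition~\ref{prop:caplow}. If $\alpha\le\frac12$, then $\operatorname{Cap}(A_n)\le n=n^{\gamma}$. If $\alpha>\frac12$, then $\beta=2$, and Lemma~\ref{lem:basic}(e) with the upper bound in (2) gives $\operatorname{Cap}(A_n)\le\kappa n^{2-2\alpha}e^{(C'+1)\sqrt{\log n}}\le n^{\gamma}e^{(C'+2)\sqrt{\log n}}$ for large $n$.
\end{proof}

With the deterministic bound $\operatorname{Cap}(A_k)\ge k^{1-\alpha}/C_1$ of Example~\ref{ex:cap} in place of Proposition~\ref{prop:caplow}, the same computation has $Y_n=C_1n^{1+\alpha}$ and yields only the exponent $1+1/\alpha>\beta$.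

\section{Continuous time and the first scale}\label{sec:cont}

\subsection{The continuous-time process}

In discrete time, the chance that the next particle lands near a given site is divided by $\operatorname{Cap}(A)$, a global quantity. We remove it by a time change. Let $(\mathcal{A}_t)_{t\ge0}$ be the pure-jump Markov process on nonempty finite subsets of $\mathbb{Z}$ with
\[
A\to A\cup\{z\}\quad\text{at rate }p(z,A)\,u_A(z),\qquad z\notin A,
\]
and let $\mathbb{P}_A$ be its law from $\mathcal{A}_0=A$. By \eqref{eq:firststep} the total jump rate at $A$ is $\operatorname{Cap}(A)\in(0,|A|]$, and by \eqref{eq:attach} the sequence of states visited is DLA. The holding time at the state $A_k$ is $\xi_k/\operatorname{Cap}(A_k)$, where the $\xi_k$ are independent exponential variables of mean $1$, independent of the sequence of states. Started from $\{0\}$,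
\begin{equation}\label{eq:tau}
A_n=\mathcal{A}_{\tau_n},\qquad\tau_n=\sum_{k=1}^{n-1}\frac{\xi_k}{\operatorname{Cap}(A_k)} .
\end{equation}
There is no explosion: the time spent in states of sizes $k\ge|A|$ is at least $\sum_k\xi_k/k$, which is almost surely infinite since $\mathbb{E}\exp(-\sum_k\xi_k/k)=\prod_k\frac{k}{k+1}=0$.

By \eqref{eq:tau}, if $\operatorname{Cap}(A_n)$ is smaller than $n^{\gamma}$ then $\tau_n$ is larger than about $n^{1-\gamma}$. So Proposition~\ref{prop:caplow} will follow once we show that $\mathcal{A}_t$ has capacity about $N^{\gamma}$ by time about $N^{1-\gamma}$.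

All probabilistic input comes from one estimate: if jumps of a certain kind have had a large integrated rate, many of them have occurred. Fix $t_0<t_1$. A \emph{target} is a family of sets $Z_t\subset\mathbb{Z}$, $t\ge t_0$, such that $Z_t$ is determined by $(\mathcal{A}_v)_{v\le t}$ and changes only at jump times. A jump at time $t>t_0$ is \emph{counted} if the new site lies in $Z_{t-}$. Let $N_t$ be the number of counted jumps in $(t_0,t]$ and $\lambda_t=\sum_{z\in Z_t}p(z,\mathcal{A}_t)u_{\mathcal{A}_t}(z)$ their rate.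

\begin{lemma}\label{lem:count}
For every target, every starting set $A$ and all constants $\Lambda\ge0$ and $0\le m\le\Lambda/2$,
\[
\mathbb{P}_A\Bigl(N_{t_1}<m,\ \int_{t_0}^{t_1}\lambda_t\,dt\ge\Lambda\Bigr)\le e^{-\Lambda/8}.
\]
\end{lemma}

\begin{proof}
Let $\theta=1-e^{-1}$ and $W_t=\exp(-N_t+\theta\int_{t_0}^t\lambda_v\,dv)$. Between jumps $dW_t=\theta\lambda_tW_t\,dt$, and a counted jump at time $t$ changes $W$ by $-\theta W_{t-}$. Hence $W_t=1-\theta\int_{t_0}^tW_{v-}\,(dN_v-\lambda_v\,dv)$. Let $\zeta_r$ be the first time $t\ge t_0$ with $|\mathcal{A}_t|\ge r$. Before $\zeta_r$ all rates are at most $r$, so $N_{t\wedge\zeta_r}-\int_{t_0}^{t\wedge\zeta_r}\lambda_v\,dv$ is a martingale, and the integrand $W_{v-}$ is predictable and bounded by $e^{r(t_1-t_0)}$. Therefore $\mathbb{E}W_{t_1\wedge\zeta_r}=1$. There is no explosion, so $\zeta_r\to\infty$ and Fatou's lemma gives $\mathbb{E}W_{t_1}\le1$. On the event in question $W_{t_1}\ge e^{-m+\theta\Lambda}\ge e^{(\theta-1/2)\Lambda}$, and $\theta-\frac12>\frac18$. Apply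 Markov's inequality.
\end{proof}

\subsection{Sets that are far apart}

The induction uses four deterministic facts: capacity is almost additive over separated sets; a set of small capacity covers few sites; the influence of a remote set is almost constant; and a remote set with small influence cannot stop a cluster from emitting particles.

\begin{lemma}\label{lem:far}
All sets below are finite.
\begin{enumerate}
\item[(a)] Let $V_1,\dots,V_M$ be at mutual distance at least $r\ge1$, with $\operatorname{Cap}(V_i)\ge q>0$ for all $i$ and $\kappa r^{\alpha-1}Mq\le1$. Then $\operatorname{Cap}(V_1\cup\dots\cup V_M)\ge Mq/2$.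
\item[(b)] For $r\ge1$, $b>0$ and any $V$ and $x$, at most $C_1r^{\alpha}\operatorname{Cap}(V)/b$ sites $z\in B(x,r)$ have $h_V(z)>b$.
\item[(c)] If $r\ge1$, $O\cap B(x,r)=\emptyset$ and $|v-x|\le r/2$, then $h_O(v)\le2\kappa^2h_O(x)$.
\item[(d)] Let $A$ be the disjoint union of $V'$ and $O$, let $V\subset V'$, and suppose $h_O\le\eta$ on $V$. Then $\sum_{y\in V'}e_A(y)\ge(1-\eta)\operatorname{Cap}(V)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\mu=\sum_i\frac{q}{\operatorname{Cap}(V_i)}e_{V_i}$, a measure of mass $Mq$. At a point of $V_i$, the $i$th term contributes at most $h_{V_i}=1$ to $G\mu$, and the other terms, of total mass at most $Mq$ and at distance at least $r$, contribute at most $\kappa r^{\alpha-1}Mq\le1$. Apply Lemma~\ref{lem:basic}(b) with $\ell=2$.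

(b) By Lemma~\ref{lem:basic}(a) and \eqref{eq:sumG}, $\sum_{z\in B(x,r)}h_V(z)=\sum_{y\in V}e_V(y)\sum_{z\in B(x,r)}G(z,y)\le C_1r^{\alpha}\operatorname{Cap}(V)$.

(c) For $y\in O$ we have $|x-y|>r$, so $|v-y|>|x-y|/2>0$. By \eqref{eq:kG}, $G(v,y)\le2^{1-\alpha}\kappa|x-y|^{\alpha-1}\le2\kappa^2G(x,y)$. Sum against $e_O$.

(d) For finite $S,S'$, Lemma~\ref{lem:basic}(a) and the symmetry of $G$ give $\sum_{y}e_S(y)h_{S'}(y)=\sum_{y}e_{S'}(y)h_S(y)$. Since $h_A=1$ on $V$, $h_V\le1$, and $e_A\le e_O$ on $O$,
\[
\operatorname{Cap}(V)=\sum_{v\in V}e_V(v)h_A(v)=\sum_{y\in A}e_A(y)h_V(y)\le\sum_{y\in V'}e_A(y)+\sum_{y\in O}e_O(y)h_V(y).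
\]
The last sum equals $\sum_{v\in V}e_V(v)h_O(v)\le\eta\operatorname{Cap}(V)$.
\end{proof}

\subsection{The first scale, by hand}\label{sec:first}

We show how a single particle multiplies its capacity. Let $M\ge2$ be an integer and put
\[
r=(\kappa M)^{1/(1-\alpha)},\qquad\rho=\max\bigl(12Mr,(4C_1M)^{1/(1-\alpha)}\bigr),\qquad t=16\kappa M\rho^{\alpha}.
\]
We claim that
\begin{equation}\label{eq:first}
\mathbb{P}_{\{0\}}\bigl(\operatorname{Cap}(\mathcal{A}_t)<q_0M/2\bigr)\le e^{-M/4}.
\end{equation}
Call a particle a \emph{seed} if it lands in the annulus $\rho/2<|z|\le\rho$ at distance more than $r$ from all earlier seeds. If there are $M$ seeds by time $t$, then Lemma~\ref{lem:far}(a), applied to the singletons with $q=q_0$ and $\kappa r^{\alpha-1}Mq_0=q_0\le1$, gives $\operatorname{Cap}(\mathcal{A}_t)\ge q_0M/2$. So on the event in \eqref{eq:first} there are fewer than $M$ seeds at time $t$, and by monotonicity $\operatorname{Cap}(\mathcal{A}_v)<M/2$ for all $v\le t$. \emph{This smallness forces seeds to arrive quickly.}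 The annulus has at least $\rho-2\ge3\rho/4$ sites, as $\rho\ge24\kappa$. By Lemma~\ref{lem:far}(b), at most $C_1M\rho^{\alpha}\le\rho/4$ of them have $u_{\mathcal{A}_v}<\frac12$, and at most $M(2r+1)\le3Mr\le\rho/4$ are within distance $r$ of a seed. Each of the remaining $\rho/4$ sites $z$ is added at rate at least $p(0,z)u_{\mathcal{A}_v}(z)\ge\frac12\kappa^{-1}\rho^{-1-\alpha}$ by \eqref{eq:klow}. Seeds thus arrive at rate at least $\rho^{-\alpha}/(8\kappa)$ throughout $[0,t]$, the integrated rate is at least $2M$, and Lemma~\ref{lem:count} with $m=M$, $\Lambda=2M$ gives \eqref{eq:first}.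

Used once with a huge $M$, this is too slow: $t\ge M$, whereas for $\alpha\le\frac12$ we need capacity about $N$ at time $N^{o(1)}$. So we iterate with a moderate $M$, letting each seed grow into a cluster by the result of the previous scale. Two new issues arise.

\emph{The environment.} A seed grows in the presence of all other particles, so the inductive statement must hold for every initial configuration. In its naive form it then fails. Let $A=\{x\}\cup(B(x,\rho')\setminus B(x,\rho))$. As $\rho'\to\infty$, $h_A(z)\to1$ for every $z\in B(x,\rho)$, because the walk leaves $B(x,\rho)$ almost surely. At all times particles land in $B(x,\rho)$ at rate at most $\sum_{z\in B(x,\rho)}u_A(z)\to0$, so nothing grows near $x$. The remedy is a dichotomy: either the capacity near $x$ is large, or $x$ is noticeably screened by remote particles. The second alternative is harmless, since only a set of large capacity can screen from afar.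

\emph{The clock.} At a scale where clusters have capacity $q$, the radius must satisfy $\rho^{1-\alpha}\gtrsim q$ by Lemma~\ref{lem:basic}(e), and one source produces seeds at the small rate $\rho^{-\alpha}$. We therefore first collect many sources. An unscreened cluster of capacity $q$ emits particles at rate about $q$, so in time $T$ it produces $Tq$ sources, which in a further time $T$ produce $T^2q\rho^{-\alpha}$ seeds. Ignoring powers of $M$, the scheme works as long as
\begin{equation}\label{eq:budget}
T^2\gtrsim q^{\,s-1},\qquad s=\frac{\alpha}{1-\alpha}.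
\end{equation}
For $\alpha\le\frac12$ we have $s\le1$ and there is no constraint. For $\alpha>\frac12$, inserting $q=N^{\gamma}$ and $T=N^{1-\gamma}$ gives equality, because
\begin{equation}\label{eq:exps}
\gamma(s-1)=(2-2\alpha)\,\frac{2\alpha-1}{1-\alpha}=2(2\alpha-1)=2(1-\gamma).
\end{equation}
So the scheme stops exactly at the exponent $\gamma$.

\section{The multi-scale induction}\label{sec:ind}

\subsection{Scales}

Let $a=8\kappa^2$, $K=16C_1=48\kappa/\alpha$, and fix $M_0\ge2\kappa$ such that $(4\kappa^2M)^{1/(1-\alpha)}\ge112M$ for all $M\ge M_0$; this is possible because $1/(1-\alpha)>1$. The induction has two parameters, an integer $M\ge M_0$ (the number of seeds) and a real $T\ge1$ (the unit of time). For $j\ge0$ define the capacity $q_j$, time $T_j$, screening level $\eta_j$ and radius $\rho_j$ of scale $j$ by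
\[
q_j=q_0(M/2)^j,\qquad T_j=4^jT,\qquad\eta_j=\frac{a^{-j}}{8},\qquad\rho_j^{1-\alpha}=\frac{Kq_{j+1}}{\eta_j}.
\]
The levels $\eta_j$ decrease geometrically to absorb the constant in Lemma~\ref{lem:far}(c), and $\rho_j$ is chosen so that a set with the capacity of the \emph{next} scale is barely felt at distance $\rho_j$:
\begin{equation}\label{eq:design}
2\kappa^2\eta_{j+1}=\frac{\eta_j}{4},\qquad\kappa\rho_j^{\alpha-1}q_{j+1}=\frac{\kappa\eta_j}{K}\le\frac{\eta_j}{2}.
\end{equation}
We have $\rho_{j+1}/\rho_j=(aM/2)^{1/(1-\alpha)}=(4\kappa^2M)^{1/(1-\alpha)}$ and $\rho_0^{1-\alpha}=4Kq_0M\ge8M$. Hence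
\begin{equation}\label{eq:radii}
\rho_{j+1}\ge112M\rho_j\ge32\rho_j,\qquad\rho_j\ge8M\ge16\kappa\ge16 .
\end{equation}
From $q_{j+2}=q_jM^2/4$ we get $\rho_{j+1}^{1-\alpha}=2Ka^{j+1}q_jM^2$, that is,
\begin{equation}\label{eq:rhoalpha}
\rho_{j+1}^{\alpha}=\bigl(2Ka^{j+1}q_jM^2\bigr)^s .
\end{equation}

Let $A$ be finite and $x\in\mathbb{Z}$. We say that $x$ is
\begin{itemize}
\item \emph{$j$-grown in $A$} if $\operatorname{Cap}(A\cap B(x,\rho_j))\ge q_j$;
\item \emph{$j$-screened in $A$} if $h_{A\setminus B(x,\rho_j)}(x)\ge\eta_j$;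
\item \emph{$j$-poor in $A$} if it is neither $j$-grown nor $j$-screened in $A$.
\end{itemize}
By Lemma~\ref{lem:basic}(c), if $x$ is $j$-poor in $A$ then it is $j$-poor in every subset of $A$. If $x$ is not $j$-poor in $A$, then
\begin{equation}\label{eq:either}
\operatorname{Cap}(A)\ge q_j :
\end{equation}
for $j$-grown $x$ this is monotonicity, and for $j$-screened $x$ Lemma~\ref{lem:basic}(d) gives $\operatorname{Cap}(A)\ge\eta_j\rho_j^{1-\alpha}/\kappa=Kq_{j+1}/\kappa\ge q_j$.

The next lemma is the reason why the dichotomy can be propagated: if $x$ is poor at scale $j+1$, no site in the middle half of its ball is screened at scale $j$.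

\begin{lemma}\label{lem:poor}
Let $x$ be $(j+1)$-poor in $A$, and put $\rho=\rho_{j+1}$, $B=B(x,\rho)$, $B'=B(x,\rho/2)$.
\begin{enumerate}
\item[(i)] If $v\in B'$ and all points of $O\subset A$ are at distance at least $\rho_j$ from $v$, then $h_O(v)<\eta_j$. In particular no $v\in B'$ is $j$-screened in $A$.
\item[(ii)] At most $\rho/16$ sites $z\in B'$ have $u_A(z)<\frac12$.
\end{enumerate}
\end{lemma}

\begin{proof}
For $v\in B'$, Lemma~\ref{lem:far}(c) and \eqref{eq:design} give
\begin{equation}\label{eq:outside}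
h_{A\setminus B}(v)\le2\kappa^2h_{A\setminus B}(x)<2\kappa^2\eta_{j+1}=\eta_j/4 .
\end{equation}

(i) We have $h_{O\setminus B}(v)<\eta_j/4$ by \eqref{eq:outside}, and $h_{O\cap B}(v)\le\kappa\rho_j^{\alpha-1}\operatorname{Cap}(A\cap B)\le\kappa\rho_j^{\alpha-1}q_{j+1}\le\eta_j/2$ by Lemma~\ref{lem:basic}(d) and \eqref{eq:design}. Add the two bounds.

(ii) If $z\in B'$ and $h_A(z)>\frac12$, then $h_{A\cap B}(z)>\frac12-\frac1{32}>\frac14$ by \eqref{eq:outside} and $\eta_j\le\frac18$. By Lemma~\ref{lem:far}(b) there are at most $4C_1\rho^{\alpha}q_{j+1}$ such sites. Since $q_{j+1}=\frac2Mq_{j+2}=\frac{2\eta_{j+1}}{KM}\rho^{1-\alpha}\le\frac{1}{4K}\rho^{1-\alpha}$, this is at most $C_1\rho/K=\rho/16$.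
\end{proof}

\subsection{The inductive statement}

Define $\delta_0=0$ and $\delta_{j+1}=(M+1)\delta_j+2e^{-M/4}$. Solving the recursion,
\begin{equation}\label{eq:delta}
\delta_j=2e^{-M/4}\,\frac{(M+1)^j-1}{M}\le2(M+1)^je^{-M/4}.
\end{equation}

\begin{proposition}\label{prop:ind}
Let $J\ge1$, and suppose that
\begin{gather}
T^2\ge128\kappa(2K)^sa^{s(j+1)}M^{1+2s}q_j^{\,s-1}\quad\text{for }0\le j<J,\label{eq:condA}\\
Tq_0\ge2048\kappa^2M.\label{eq:condB}
\end{gather}
Then for $0\le j\le J$, every finite set $A$ and every $x\in A$,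
\begin{equation}\label{eq:H}
\mathbb{P}_A\bigl(x\text{ is $j$-poor in }\mathcal{A}_{T_j}\bigr)\le\delta_j .
\end{equation}
Consequently $\mathbb{P}_A(\operatorname{Cap}(\mathcal{A}_{T_J})<q_J)\le\delta_J$ for every finite $A\neq\emptyset$.
\end{proposition}

Condition \eqref{eq:condA} is the precise form of \eqref{eq:budget}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw (-6.3,0)--(6.3,0);
\foreach \x in {-6,-3,-1.5,-0.75,0.75,1.5,3,6} \draw (\x,-0.12)--(\x,0.12);
\foreach \x in {0,-2.7,-2.0,1.85,2.6} {\draw[line width=3pt] (\x-0.15,0)--(\x+0.15,0);}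
\node[above] at (0,0.1) {$x$};
\node[above] at (-2.7,0.1) {$x_1$};
\node[above] at (1.85,0.1) {$x_2$};
\node[above] at (-2.0,0.1) {$x_3$};
\node[above] at (2.6,0.1) {$x_4$};
\node[below] at (0.75,-0.12) {$\rho/8$};
\node[below] at (1.5,-0.12) {$\rho/4$};
\node[below] at (3,-0.12) {$\rho/2$};
\node[below] at (6,-0.12) {$\rho$};
\draw[<->] (-0.75,-0.3)--(0.45,-0.3);
\node[below] at (-0.3,-0.3) {sources};
\draw[<->] (-3,-0.3)--(-1.5,-0.3);
\node[below] at (-2.25,-0.3) {seeds};
\end{tikzpicture}
\caption{One step of the induction inside the ball of radius $\rho=\rho_{j+1}$ around $x$; the labels of the ticks are distances from $x$. The thick segments are balls of the previous radius $\rho_j$. The cluster near $x$ emits sources into the ball of radius $\rho/8$, the sources send well-separated seeds $x_i$ to the annulus $\rho/4<|z-x|\le\rho/2$, and a new cluster grows near each seed.}\label{fig:scales}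
\end{figure}

\begin{proof}
The last assertion follows from \eqref{eq:H} and \eqref{eq:either}. We prove \eqref{eq:H} by induction on $j$. For $j=0$, every $x\in A$ is $0$-grown in $\mathcal{A}_{T_0}\supset\{x\}$.

Let $j<J$, assume \eqref{eq:H} for $j$ and all pairs $(A,x)$, and fix $A$ and $x\in A$. Let $\rho$, $B$, $B'$ be as in Lemma~\ref{lem:poor}, and let $F$ be the event that $x$ is $(j+1)$-poor in $\mathcal{A}_{T_{j+1}}$. On $F$, the site $x$ is $(j+1)$-poor in $\mathcal{A}_t$ for every $t\le T_{j+1}$, so Lemma~\ref{lem:poor} applies to $\mathcal{A}_t$ at all these times. We split $[0,T_{j+1}]$ into four phases of length $T_j$ (Figure~\ref{fig:scales}) and define events $E_1,E_2,E_3$ with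
\[
\mathbb{P}_A(F\setminus E_1)\le\delta_j,\quad\mathbb{P}_A(F\cap E_1\setminus E_2)\le e^{-M/4},\quad\mathbb{P}_A(F\cap E_2\setminus E_3)\le e^{-M/4},\quad\mathbb{P}_A(F\cap E_3)\le M\delta_j .
\]
The four events on the left cover $F$, so $\mathbb{P}_A(F)\le\delta_{j+1}$.

\medskip\noindent\emph{Phase 1, $[0,T_j]$: a cluster grows at $x$.} Let $E_1$ be the event that $x$ is $j$-grown in $\mathcal{A}_{T_j}$. On $F$ the site $x$ is not $j$-screened in $\mathcal{A}_{T_j}$, by Lemma~\ref{lem:poor}(i). So on $F\setminus E_1$ it is $j$-poor in $\mathcal{A}_{T_j}$, which has probability at most $\delta_j$.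

\medskip\noindent\emph{Phase 2, $[T_j,2T_j]$: the cluster produces sources.} Let $n_t=|\mathcal{A}_t\cap B(x,\rho/8)|$,
\[
m_j=\min\Bigl(\frac{T_jq_j}{8},\ \frac{q_j\rho^{\alpha}}{128\kappa}\Bigr),\qquad E_2=\{n_{2T_j}\ge m_j\}.
\]
The first term is the number of particles we can expect in time $T_j$; the second is a level below which emission beyond distance $\rho/8$ is negligible. We bound from below the rate at which $n_t$ increases, on $F\cap E_1\setminus E_2$ and for $t\in[T_j,2T_j]$. Particles just outside $B(x,\rho_j)$ may screen the cluster, but then they emit in its place, so we include them: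
\[
V=\mathcal{A}_t\cap B(x,\rho_j),\qquad V'=\mathcal{A}_t\cap B(x,2\rho_j),\qquad O=\mathcal{A}_t\setminus V'.
\]
By \eqref{eq:radii}, $V\subset V'\subset B(x,\rho/16)$. Points of $O$ are at distance more than $\rho_j$ from points of $V$, so $h_O\le\eta_j\le\frac18$ on $V$ by Lemma~\ref{lem:poor}(i). Also $\operatorname{Cap}(V)\ge q_j$ by $E_1$ and monotonicity. Lemma~\ref{lem:far}(d) and \eqref{eq:firststep} give
\[
\sum_{y\in V'}\sum_{z}p(y,z)\,u_{\mathcal{A}_t}(z)=\sum_{y\in V'}e_{\mathcal{A}_t}(y)\ge\tfrac78q_j .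
\]
The terms with $z\notin B(x,\rho/8)$ have $|z-y|\ge\rho/16\ge1$. By \eqref{eq:kup} and $|V'|\le n_t\le n_{2T_j}<m_j$, they sum to at most $\kappa m_j(\rho/16)^{-\alpha}\le16\kappa m_j\rho^{-\alpha}\le q_j/8$. So for the target $Z_t=B(x,\rho/8)$ we have $\lambda_t\ge q_j/2$ throughout the phase, while fewer than $m_j$ jumps are counted. Lemma~\ref{lem:count} with $\Lambda=q_jT_j/2$ and $m=m_j\le\Lambda/4$ bounds the probability by $e^{-q_jT_j/16}$. This is at most $e^{-M/4}$ by \eqref{eq:condB}, since $q_jT_j\ge q_0T$.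

\medskip\noindent\emph{Phase 3, $[2T_j,3T_j]$: the sources produce seeds.} Call a particle arriving after time $2T_j$ a \emph{seed} if it lands in the annulus $\rho/4<|z-x|\le\rho/2$ at distance more than $3\rho_j$ from all earlier seeds. The target $Z_t$ is the set of sites of the annulus at distance more than $3\rho_j$ from the seeds present at time $t$. Let $E_3$ be the event that there are at least $M$ seeds at time $3T_j$. Work on $F\cap E_2\setminus E_3$ with $t\in[2T_j,3T_j]$. The annulus has at least $\rho/2-2\ge3\rho/8$ sites. At most $\rho/16$ of them have $u_{\mathcal{A}_t}<\frac12$ by Lemma~\ref{lem:poor}(ii), and at most $M(6\rho_j+1)\le7M\rho_j\le\rho/16$ are within $3\rho_j$ of a seed, by \eqref{eq:radii}. So at least $\rho/4$ sites $z\in Z_t$ have $u_{\mathcal{A}_t}(z)\ge\frac12$. For such $z$ and each of the at least $m_j$ sources $y\in\mathcal{A}_t\cap B(x,\rho/8)$ we have $\kappa\le\rho/8\le|z-y|\le\rho$, hence $p(y,z)\ge\kappa^{-1}\rho^{-1-\alpha}$ by \eqref{eq:klow}. Therefore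
\[
\lambda_t\ge\frac{\rho}{4}\cdot\frac12\cdot m_j\,\kappa^{-1}\rho^{-1-\alpha}=\frac{m_j\rho^{-\alpha}}{8\kappa}.
\]
The integrated rate is at least $2M$ provided $T_jm_j\ge16\kappa M\rho^{\alpha}$. We check this for both values of $m_j$.
\begin{itemize}
\item If $m_j=q_j\rho^{\alpha}/(128\kappa)$, the requirement reads $T_jq_j\ge2048\kappa^2M$, which follows from \eqref{eq:condB}.
\item If $m_j=T_jq_j/8$, it reads $T_j^2q_j\ge128\kappa M\rho^{\alpha}$. By \eqref{eq:rhoalpha} the right side is $128\kappa M(2Ka^{j+1}q_jM^2)^s$, so this follows from \eqref{eq:condA} and $T_j\ge T$.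
\end{itemize}
Lemma~\ref{lem:count} with $m=M$ and $\Lambda=2M$ gives the bound $e^{-M/4}$.

\medskip\noindent\emph{Phase 4, $[3T_j,4T_j]$: a cluster grows at every seed.} On $E_3$ let $x_1,\dots,x_M\in B'\cap\mathcal{A}_{3T_j}$ be the first $M$ seeds; they are determined by the process up to time $3T_j$. By the Markov property at time $3T_j$ and the inductive hypothesis for the pairs $(\mathcal{A}_{3T_j},x_i)$, the event that $E_3$ holds and some $x_i$ is $j$-poor in $\mathcal{A}_{T_{j+1}}$ has probability at most $M\delta_j$. This is where uniformity in the initial configuration is used. It remains to see that this event contains $F\cap E_3$. Suppose that $F$ and $E_3$ hold and no $x_i$ is $j$-poor in $\mathcal{A}_{T_{j+1}}$. No $x_i$ is $j$-screened, by Lemma~\ref{lem:poor}(i), so the sets $V_i=\mathcal{A}_{T_{j+1}}\cap B(x_i,\rho_j)$ have capacity at least $q_j$. They lie in $B$, they are at mutual distance more than $\rho_j$, and $\kappa\rho_j^{\alpha-1}Mq_j=2\kappa\rho_j^{\alpha-1}q_{j+1}\le\eta_j\le1$ by \eqref{eq:design}.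 Lemma~\ref{lem:far}(a) gives $\operatorname{Cap}(\mathcal{A}_{T_{j+1}}\cap B)\ge Mq_j/2=q_{j+1}$. Then $x$ is $(j+1)$-grown in $\mathcal{A}_{T_{j+1}}$, contradicting $F$.
\end{proof}

\section{The capacity lower bound}\label{sec:par}

To reach capacity $N^{\gamma}$ we need $J$ scales with $J\log M\approx\gamma\log N$. The losses are of two kinds: the factors $4^J$ in the clock and $a^{sJ}$ in \eqref{eq:condA} cost $e^{O(J)}$, and the powers of $M$ cost $e^{O(\log M)}$. They are balanced when $J$ and $\log M$ are both of order $\sqrt{\log N}$, which is the origin of the error factor in Theorem~\ref{thm:main}.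

\begin{proposition}\label{prop:time}
There is a constant $C_2$ such that for all large $N$, with $L=\sqrt{\log N}$ and $t_N=N^{1-\gamma}e^{C_2L}$,
\[
\mathbb{P}_{\{0\}}\bigl(\operatorname{Cap}(\mathcal{A}_{t_N})<N^{\gamma}e^{-L}\bigr)\le\exp(-e^L/8).
\]
\end{proposition}

\begin{proof}
Let $C_3=\max(2,\,s\log a+s+1)$ and
\[
M=\lceil e^L\rceil\le2e^L,\qquad J=\max\{j:q_j\le N^{\gamma}\},\qquad T=N^{1-\gamma}e^{C_3L}\ge1 .
\]
Let $N$ be large. Then $M\ge M_0$, and $J\ge1$ because $q_1\le e^L\le e^{\gamma L^2}=N^{\gamma}$. From $\kappa^{-1}(e^L/2)^J\le q_J\le e^{\gamma L^2}$ we get $J\le(\gamma L^2+\log\kappa)/(L-\log2)\le2L$. By maximality of $J$, $q_J=\frac2Mq_{J+1}>\frac2MN^{\gamma}\ge N^{\gamma}e^{-L}$.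

Condition \eqref{eq:condB} holds since $Tq_0\ge e^{2L}/\kappa\ge4096\kappa^2e^L$. For \eqref{eq:condA} let $j<J$. If $\alpha\le\frac12$, then $0<s\le1$, $\gamma=1$ and $q_j^{\,s-1}\le q_0^{\,s-1}\le\kappa$. If $\alpha>\frac12$, then $s>1$ and $q_j^{\,s-1}\le N^{\gamma(s-1)}=N^{2(1-\gamma)}$ by \eqref{eq:exps}. In both cases $q_j^{\,s-1}\le\kappa N^{2(1-\gamma)}$, and the right side of \eqref{eq:condA} is at most
\[
128\kappa^2(2K)^s\,a^{2sL}\,(2e^L)^{1+2s}\,N^{2(1-\gamma)}\le N^{2(1-\gamma)}e^{(2s\log a+2s+2)L}\le T^2 .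
\]
Put $C_2=C_3+3$. Since $4^J\le e^{2L\log4}\le e^{3L}$, we have $T_J\le t_N$. Proposition~\ref{prop:ind} and the monotonicity of $t\mapsto\operatorname{Cap}(\mathcal{A}_t)$ bound the probability in question by $\delta_J$. By \eqref{eq:delta}, $\log\delta_J\le\log2+2L\log(2e^L+1)-e^L/4\le-e^L/8$ for large $N$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:caplow}]
Let $C_*=C_2+1$, $L=\sqrt{\log n}$, and $H_n=\{\operatorname{Cap}(A_n)<n^{\gamma}e^{-C_*L}\}$. On $H_n$ the same bound holds for $\operatorname{Cap}(A_k)$, $k\le n$, so \eqref{eq:tau} gives $\tau_n\ge n^{-\gamma}e^{C_*L}\sum_{k<n}\xi_k$. Since $\mathbb{E}e^{-\xi_k}=\frac12$, Markov's inequality gives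
\[
\mathbb{P}\Bigl(\sum_{k<n}\xi_k<\frac{n-1}{2}\Bigr)\le\Bigl(\frac{\sqrt e}{2}\Bigr)^{n-1}.
\]
On $H_n$ and outside this event, $\tau_n\ge\frac14n^{1-\gamma}e^{C_*L}\ge t_n$ as soon as $e^L\ge4$. Then $\mathcal{A}_{t_n}\subset A_n$, so $\operatorname{Cap}(\mathcal{A}_{t_n})<n^{\gamma}e^{-L}$. By Proposition~\ref{prop:time},
\[
\mathbb{P}(H_n)\le\exp\bigl(-e^{\sqrt{\log n}}/8\bigr)+(\sqrt e/2)^{n-1}
\]
for large $n$. This is summable, because $e^{\sqrt{\log n}}\ge16\log n$ for large $n$ and $\sqrt e<2$. The Borel--Cantelli lemma concludes the proof.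
\end{proof}

\section{The Green function}\label{sec:green}

We prove Lemma~\ref{lem:green}. The main contribution to $G(x)$ comes from times of order $|x|^{\alpha}$, which a local limit theorem handles. Later times are controlled by a uniform bound on $p_t$, and earlier times by a ``one big jump'' estimate.

\subsection*{Step 1: local limit theorem}
Let $\varphi(\theta)=\sum_kp(k)\cos k\theta$ be the characteristic function of a step. Put $\psi(u)=(1-\cos u)u^{-1-\alpha}$ and $w_k=2p(k)k^{1+\alpha}$, a bounded sequence with $w_k\to c$. For $\theta>0$,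
\[
\theta^{-\alpha}(1-\varphi(\theta))=\sum_{k\ge1}\theta\,\psi(k\theta)\,w_k=\int_0^{\infty}\psi\bigl(\theta\lceil u/\theta\rceil\bigr)\,w_{\lceil u/\theta\rceil}\,du .
\]
Since $\psi(u)\le\min(u^{1-\alpha},2u^{-1-\alpha})$, the integrand is at most $C\min(1,u^{-1-\alpha})$, and dominated convergence gives $1-\varphi(\theta)\sim c'|\theta|^{\alpha}$ as $\theta\to0$, with $c'=c\int_0^{\infty}\psi(u)\,du\in(0,\infty)$. If $|\varphi(\theta)|=1$, then $e^{ik\theta}$ is constant on the support of $p$, which contains two consecutive integers, so $\theta\in2\pi\mathbb{Z}$. By compactness there is $c''>0$ with $|\varphi(\theta)|\le e^{-c''|\theta|^{\alpha}}$ on $[-\pi,\pi]$. Fourier inversion and the substitution $\theta=ut^{-1/\alpha}$ give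
\begin{equation}\label{eq:inv}
t^{1/\alpha}p_t(z)=\frac1{2\pi}\int_{|u|\le\pi t^{1/\alpha}}\varphi(ut^{-1/\alpha})^t\cos(uzt^{-1/\alpha})\,du,
\end{equation}
where the integrand is bounded by $e^{-c''|u|^{\alpha}}$. Hence
\begin{equation}\label{eq:sup}
\sup_zp_t(z)\le Ct^{-1/\alpha}\qquad(t\ge1).
\end{equation}
As $1/\alpha>1$, this gives $G<\infty$; here $\alpha<1$ is used. Also $G(x)\ge p_2(x)\ge p(k)p(x-k)>0$ for large $k$. Let $f(v)=\frac1{2\pi}\int_{\mathbb{R}}e^{-c'|u|^{\alpha}}\cos(uv)\,du$, a continuous even function with $f(0)>0$. By \eqref{eq:inv} and dominated convergence,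
\begin{equation}\label{eq:llt}
\sup_z\bigl|t^{1/\alpha}p_t(z)-f(zt^{-1/\alpha})\bigr|\le\frac1{2\pi}\int_{\mathbb{R}}\Bigl|\varphi(ut^{-1/\alpha})^t\mathbf{1}_{|u|\le\pi t^{1/\alpha}}-e^{-c'|u|^{\alpha}}\Bigr|\,du\to0
\end{equation}
as $t\to\infty$. In particular $f\ge0$, as a limit of nonnegative quantities.

\subsection*{Step 2: short times}
We claim that
\begin{equation}\label{eq:short}
p_t(x)\le Ct|x|^{-1-\alpha}\qquad(x\neq0,\ t\ge1).
\end{equation}
By symmetry let $x>0$. Put $\delta=\frac{\alpha}{4(1+\alpha)}$ and $b=\delta x$; it suffices to bound $p_t(x)$ by $Ctb^{-1-\alpha}$. If $b<1$ use $p_t\le1$; if $t=1$ use \eqref{eq:tail}; if $t\ge b^{\alpha}$ use \eqref{eq:sup} in the form $p_t\le Ct\cdot t^{-1-1/\alpha}\le Ctb^{-1-\alpha}$. Let now $b\ge1$ and $2\le t<b^{\alpha}$.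

Paths from $0$ to $x$ whose $i$th step has size at least $b$ have probability at most $\max_{|k|\ge b}p(k)\le Cb^{-1-\alpha}$, as one sees by conditioning on the other steps, which determine the $i$th. Summing over $i$, paths with a step of size at least $b$ contribute at most $Ctb^{-1-\alpha}$.

For the remaining paths we use an exponential moment. Let $X$ be a step. By symmetry, $\cosh u-1\le\frac12u^2e^{|u|}$, and $\mathbb{E}[X^2;|X|<b]\le Cb^{2-\alpha}$, we have for $\lambda\ge0$
\[
\mathbb{E}\bigl[e^{\lambda X};|X|<b\bigr]\le1+\tfrac12\lambda^2e^{\lambda b}\,\mathbb{E}\bigl[X^2;|X|<b\bigr]\le\exp\bigl(C\lambda^2b^{2-\alpha}e^{\lambda b}\bigr).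
\]
For an integer $1\le r\le t$ take $\lambda=\Lambda/b$ with $\Lambda=\frac12\log(b^{\alpha}/r)>0$, so that $rb^{-\alpha}=e^{-2\Lambda}$. Markov's inequality gives
\[
\mathbb{P}_0\bigl(R_r\ge\tfrac x2,\text{ all $r$ steps have size}<b\bigr)\le\exp\Bigl(-\frac{\Lambda}{2\delta}+C\Lambda^2e^{-\Lambda}\Bigr)\le C\Bigl(\frac{r}{b^{\alpha}}\Bigr)^{1/(4\delta)}=C\Bigl(\frac{r}{b^{\alpha}}\Bigr)^{1+1/\alpha},
\]
since $\Lambda^2e^{-\Lambda}$ is bounded; $\delta$ was chosen to produce this exponent. Split the $t$ steps into the first $\lfloor t/2\rfloor$ and the rest; each block has between $t/3$ and $t$ steps. If $R_t=x$, the increment over one block is at least $x/2$, and the increment over the other block then has a prescribed value, which has probability at most $Ct^{-1/\alpha}$ by \eqref{eq:sup}. The contribution is at most $C(t/b^{\alpha})^{1+1/\alpha}t^{-1/\alpha}=Ctb^{-1-\alpha}$. This proves \eqref{eq:short}.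

\subsection*{Step 3: summation}
Let $0<\varepsilon\le1\le H$ and $x\ne0$, and split $|x|^{1-\alpha}\sum_{t\ge1}p_t(x)$ at $t=\varepsilon|x|^{\alpha}$ and $t=H|x|^{\alpha}$. By \eqref{eq:short} the first part is at most $C|x|^{-2\alpha}\sum_{t\le\varepsilon|x|^{\alpha}}t\le C\varepsilon^2$. By \eqref{eq:sup} the last part is at most $C|x|^{1-\alpha}(H|x|^{\alpha})^{1-1/\alpha}=CH^{1-1/\alpha}$. In the middle part put $v_t=t|x|^{-\alpha}\in(\varepsilon,H]$. By \eqref{eq:llt} it equals $|x|^{-\alpha}\sum_tv_t^{-1/\alpha}\bigl(f(v_t^{-1/\alpha})+o(1)\bigr)$ with a uniform $o(1)$, a Riemann sum of mesh $|x|^{-\alpha}$ converging to $g_{\varepsilon,H}=\int_{\varepsilon}^Hv^{-1/\alpha}f(v^{-1/\alpha})\,dv$. Thus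
\[
g_{\varepsilon,H}\le\liminf_{|x|\to\infty}|x|^{1-\alpha}G(x)\le\limsup_{|x|\to\infty}|x|^{1-\alpha}G(x)\le g_{\varepsilon,H}+C\varepsilon^2+CH^{1-1/\alpha}.
\]
The choice $\varepsilon=H=1$ shows that the upper limit is finite. Hence the numbers $g_{\varepsilon,H}$ are bounded, and since $f\ge0$ they increase to $g=\int_0^{\infty}v^{-1/\alpha}f(v^{-1/\alpha})\,dv<\infty$ as $\varepsilon\to0$ and $H\to\infty$. Both limits equal $g$. Finally $g>0$ because $f>0$ near $0$. This proves Lemma~\ref{lem:green} and completes the proof of Theorem~\ref{thm:main}.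

\begin{thebibliography}{1}

\bibitem{AAK}
Gideon Amir, Omer Angel and Gady Kozma,
\emph{One-dimensional long-range Diffusion Limited Aggregation II: the transient case},
arXiv:1306.4654 (2013).

\end{thebibliography}
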